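# A transitive group action that is not nilrigid

## 1. Theorem A and the terms in it

**Theorem A.** Let $G$ be any group containing a non-abelian free subgroup (for example $G=F_3$, or $G=F_2$). Then $G$ has a transitive action $G\curvearrowright T$ that is not nilrigid. There is a cellular automaton $f$ on $\{0,1\}^T$ such that:

1. for all $x\in\{0,1\}^T$ and $t\in T$ there are at most two $n\ge 1$ with $f^n(x)_t\ne 0$, so $f$ is asymptotically nilpotent towards $0^T$;
2. there is $t_0\in T$ such that for every $n$ there is $x$ with $f^n(x)_{t_0}=1$, so $f$ is not uniformly asymptotically nilpotent.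

This answers, in the negative, the question "Is every transitive group action nilrigid?", whose source is Ville Salo, "Trees are nilrigid", arXiv:1905.06093 (2019). Let us go through the words.

A group $G$ acts on a set $T$ of *cells*, and $A$ is a finite alphabet. We give $A^T$ the product topology, so it is compact and Hausdorff, and a basic neighbourhood of a configuration $x$ consists of all configurations that agree with $x$ on a given finite set of cells. The group acts on configurations by $(gx)_h=x_{g^{-1}h}$.

**Definition (cellular automaton).** A *cellular automaton* (CA) on $(G,T)$ is a continuous map $f:A^T\to A^T$ with $f\circ g=g\circ f$ for all $g\in G$.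

By compactness, a map $f:A^T\to A^T$ is continuous exactly when each symbol $f(x)_t$ is determined by $x$ on a finite set of cells, which may depend on $t$. Let $N(t)$ be the set of cells $s$ such that two configurations differing only at $s$ can have images differing at $t$. If $f(x)_t$ is determined by $x$ on a finite set $E$, then $N(t)\subset E$, and, changing the cells of $E$ one at a time, $f(x)_t$ is already determined by $x$ on $N(t)$. So $N(t)$ is the smallest set on which $f(x)_t$ depends, and it is finite. We say that $t$ *reads* (or *sees*) the cells in $N(t)$, and we put $N^{-1}(s)=\{t:s\in N(t)\}$, the set of cells that read $s$. Two configurations $x,x'$ differ only at $s$ exactly when $gx,gx'$ differ only at $gs$, and $f(gx)_{gt}=f(x)_t$; so $N(gt)=gN(t)$. If the action is transitive, all cells therefore read the same number of cells.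

**Definition (nilpotency).** Let $X$ be a topological space, $f:X\to X$ a function, $0\in X$. Then $f$ is *asymptotically nilpotent* (towards $0$) if $f^n(x)\to 0$ for all $x\in X$; it is *uniformly asymptotically nilpotent* if it is asymptotically nilpotent and the convergence is uniform over $X$; it is *nilpotent* (towards $0$) if there is $n\in\mathbb N$ with $f^n(x)=0$ for all $x\in X$.

**Definition (nilrigid).** An action $G\curvearrowright T$ is *nilrigid* if, for every finite alphabet $A$, every asymptotically nilpotent CA $f:A^T\to A^T$ is uniformly asymptotically nilpotent.

Concretely, convergence $f^n(x)\to 0^T$ says that each cell $t$ is nonzero at only finitely many times, and the last such time may depend on $x$ and on $t$. Uniform convergence says that the last time for $t$ can be bounded by a number not depending on $x$. We call a time $n\ge1$ with $f^n(x)_t\neq0$ a *visit* to $t$. Theorem A says: every cell is visited at most twice, whatever the starting configuration, and yet a visit can come as late as we like.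

Two standard facts about transitive actions explain the form of the definitions.

**Fact 1.** If $G\curvearrowright T$ is transitive and $f$ is a CA with $f^n(x)\to p$ for all $x$, then $p=0^T$ is a constant configuration. Indeed $gp=\lim g f^n(x)=\lim f^n(gx)=p$ for every $g\in G$, and a configuration fixed by a transitive action is constant.

**Fact 2.** A CA on a transitive action is nilpotent if and only if it is uniformly asymptotically nilpotent. If $f^n(x)=0^T$ for all $x$, then $f^{n+k}(x)=f^n(f^k(x))=0^T$ for all $k\ge0$ and all $x$, which is uniform convergence. Conversely, uniform convergence at one cell $t_0$ gives $n$ with $f^n(x)_{t_0}=0$ for all $x$; then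
$$f^n(x)_{gt_0}=(g^{-1}f^n(x))_{t_0}=f^n(g^{-1}x)_{t_0}=0$$
for all $g$ and $x$, so $f^n(x)=0^T$ for all $x$.

## 2. Finite cell sets, a rule on $\mathbb Z$, and the trivial action

**Finite $T$.** If $T$ is finite, then $A^T$ is a finite discrete space. Each $x$ satisfies $f^n(x)=0^T$ for all large $n$, and there are only finitely many $x$. So convergence is uniform, and the action is nilrigid.

**A rule on $\mathbb Z$.** Let $G=\mathbb Z$ act on $T=\mathbb Z$ by translation, and let $A=\{0,1\}$ with
$$f(x)_i=1\iff x_i=x_{i+1}=1\ \text{ and }\ x_{i+2}=0 .$$
This $f$ is not zero, but $f^2=0$. If $f^2(x)_i=1$, then $f(x)_i=f(x)_{i+1}=1$; the first of these says $x_{i+2}=0$ and the second says $x_{i+2}=1$. The rule dies because two cells read the same cell and demand opposite symbols there. Keep this mechanism in mind. Here the contradiction sits inside the past of a single visit, so it kills everything at once. In the end we want a contradiction between the pasts of two different visits to the same cell, and none inside the past of one visit.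

**The trivial action.** Now let $G$ be the trivial group acting on $T=\mathbb Z$, so that every continuous map is a CA. List the cells in the order $0,1,-1,2,-2,\dots$ and put, on $\{0,1\}^{\mathbb Z}$,
$$f(x)_k=1\iff x_{k-1}=1\ \text{ and } x_j=0 \text{ for every } j \text{ listed before } k-1 .$$
Each cell reads finitely many cells, so $f$ is continuous. Write $\delta_k$ for the configuration with a single $1$, at $k$. If $x\ne 0^T$ and $k$ is the first cell in the list with $x_k=1$, then $f(x)=\delta_{k+1}$, hence $f^n(x)=\delta_{k+n}$ for all $n\ge1$. Also $f(0^T)=0^T$. So every cell is visited at most once, and $f$ is asymptotically nilpotent. But $f^n(\delta_{-n})=\delta_0$ for every $n$, so the convergence at cell $0$ is not uniform.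

So without transitivity the answer is easily "not nilrigid". This example uses cells that read more and more cells, which a transitive action forbids, since $|N(t)|$ is then constant. It has a second feature: cell $0$ is read by *every* cell. (With $x_{k-1}=1$ and zeros elsewhere, $f(x)_k=1$; changing $x_0$ changes $f(x)_k$.) The next section shows that this second feature is the one to look for.

## 3. Superposing finite patterns: Theorem C

Suppose we try to prove that transitive actions are nilrigid. Let $f$ be asymptotically nilpotent and not nilpotent. A natural plan is to find finite patterns that visit a fixed cell $t_0$ at later and later times, place them far enough apart not to disturb each other, and superpose infinitely many of them. The superposition would visit $t_0$ infinitely often, a contradiction. Here is a precise setting in which this plan works. The *support* of $x$ is $\operatorname{supp}x=\{t:x_t\ne0\}$.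

**Theorem C.** Let $G\curvearrowright T$ be transitive and $f$ an asymptotically nilpotent CA towards $0^T$. Suppose (i) every $N^{-1}(s)$ is finite, and (ii) for every $x$ with finite support there is $n$ with $f^n(x)=0^T$. Then $f$ is nilpotent.

*Proof.* By continuity $f(0^T)=f(\lim f^n(x))=\lim f^{n+1}(x)=0^T$. For $D\ge0$ and $S\subset T$ let $N^{\le D}(S)$ be the set of cells reachable from $S$ in at most $D$ steps, each step going from a cell $t$ to a cell of $N(t)$. Let $N^{\le -D}(S)$ be the same with $N^{-1}$ in place of $N$. Both contain $S$. By induction on $m$, the symbol $f^m(x)_t$ depends only on $x$ restricted to $N^{\le m}(t)$. For finite $S$, the set $N^{\le D}(S)$ is always finite, and $N^{\le -D}(S)$ is finite by (i).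

Fix $t_0\in T$ and suppose that $f$ is not nilpotent.

**Step C1.** *This step produces patterns that visit $t_0$ and avoid any prescribed finite set.* We claim: for every finite $K\subset T$ there are a finite-support $x$ with $x|_K=0$ and an $m\ge0$ with $f^m(x)_{t_0}\ne0$.

Suppose this fails for $K$. Since $f^m(x)_{t_0}$ depends on finitely many cells, we may replace $x$ by $0$ off those cells without changing $f^m(x)_{t_0}$. So every $x$ with $x|_K=0$, of finite support or not, satisfies $f^m(x)_{t_0}=0$ for all $m\ge0$. Now for each $y\in A^T$ there is $m$ with $f^m(y)|_K=0$, by asymptotic nilpotency, and for fixed $m$ this is an open condition on $y$. By compactness there is $m_0$ such that each $y$ has some $m\le m_0$ with $f^m(y)|_K=0$. Then $f^{m_0}(y)_{t_0}=f^{m_0-m}(f^m(y))_{t_0}=0$. This holds for all $y$, so by equivariance and transitivity (as in Fact 2) $f^{m_0}(y)=0^T$ for all $y$. So $f$ is nilpotent, a contradiction.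

**Step C2.** *This step sets up an inductive construction of the superposition.* We build finite-support configurations $y_i$, times $D_i$ and $m_i$, and finite sets $K_0\subset K_1\subset\cdots$ with
$$\operatorname{supp}y_i\subset K_i,\qquad f^{D_i}(y_i)=0^T, \tag{1}$$
and, for $i\ge1$,
$$K_i\supset N^{\le D_i}(t_0)\cup N^{\le D_i}\big(N^{\le -D_i}(\operatorname{supp}y_i)\big). \tag{2}$$
Start with $y_0=0^T$, $K_0=\emptyset$, $D_0=0$. Given $y_i,D_i,K_i$, use Step C1 to choose $x^{i+1}$ of finite support, zero on $K_i$, and $m_{i+1}\ge0$ with $f^{m_{i+1}}(x^{i+1})_{t_0}\ne0$. Let $y_{i+1}$ equal $y_i$ on $\operatorname{supp}y_i$ and $x^{i+1}$ elsewhere.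

For $i\ge1$ the new visit is later than $D_i$: as $x^{i+1}$ vanishes on $N^{\le D_i}(t_0)$, we have $f^m(x^{i+1})_{t_0}=f^m(0^T)_{t_0}=0$ for all $m\le D_i$, so $m_{i+1}>D_i$. For $i=0$ we have $m_1\ge0=D_0$.

**Step C3.** *This step checks that the old pattern has disappeared, without a trace, by time $D_i$.* We claim
$$f^{D_i}(y_{i+1})=f^{D_i}(x^{i+1}). \tag{3}$$
For $i=0$ this is trivial, since $y_1=x^1$. Let $i\ge1$ and $t\in T$. If $N^{\le D_i}(t)$ misses $\operatorname{supp}y_i$, then $y_{i+1}=x^{i+1}$ on $N^{\le D_i}(t)$, and the two sides of (3) agree at $t$. Otherwise $t\in N^{\le -D_i}(\operatorname{supp}y_i)$, so $N^{\le D_i}(t)\subset K_i$ by (2). On this set $x^{i+1}=0$, so the right side of (3) is $0$ at $t$. Also on this set $y_{i+1}=y_i$: on $\operatorname{supp}y_i$ by definition, and off it because both are $0$. So the left side at $t$ is $f^{D_i}(y_i)_t=0$.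

**Step C4.** *This step closes the induction.* Applying $f^{m_{i+1}-D_i}$ to (3) gives $f^{m_{i+1}}(y_{i+1})_{t_0}=f^{m_{i+1}}(x^{i+1})_{t_0}\ne0$. By (ii) there is $D_{i+1}$ with $f^{D_{i+1}}(y_{i+1})=0^T$. Since $f(0^T)=0^T$, the orbit of $y_{i+1}$ stays at $0^T$ from then on, so $D_{i+1}>m_{i+1}$. Choose a finite $K_{i+1}\supset K_i\cup\operatorname{supp}y_{i+1}$ satisfying (2) for $i+1$; this is possible because the right side of (2) is finite. We obtain $m_1<D_1<m_2<D_2<\cdots$.

**Step C5.** *This step passes to the infinite superposition.* Each $x^{i+1}$ is zero on $K_i\supset\operatorname{supp}y_i=\operatorname{supp}x^1\cup\dots\cup\operatorname{supp}x^i$, so the supports of the $x^i$ are disjoint. Let $y$ equal $x^i$ on $\operatorname{supp}x^i$ for each $i$, and $0$ elsewhere. The pieces $x^j$ with $j>i$ vanish on $K_{j-1}\supset K_i$, so $y=y_i$ on $K_i\supset N^{\le m_i}(t_0)$, using $m_i<D_i$. Hence $f^{m_i}(y)_{t_0}=f^{m_i}(y_i)_{t_0}\ne0$ for all $i\ge1$. As $m_i\to\infty$, this contradicts asymptotic nilpotency. $\square$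

Look at where (i) is used: in Step C4, to have a *finite* set $K_{i+1}$ containing $N^{\le D}(N^{\le -D}(\operatorname{supp}y_{i+1}))$ with $D=D_{i+1}$. If some cell is read by infinitely many cells, the finite pattern $y_{i+1}$ can influence infinitely many cells in one step, there may be no such finite set, and a later pattern may have no room in which to develop undisturbed.

For $G$ acting on itself by left translation, (i) is automatic: $N(t)=tN(1)$, so $N^{-1}(s)=\{sn^{-1}:n\in N(1)\}$. To evade Theorem C we need a cell seen by infinitely many cells, or a finite-support configuration that never dies. We aim for the first: each cell sees finitely many cells, but some cell is seen by infinitely many.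

## 4. Reading cells through a monoid, and the relations this needs

Suppose a monoid $M$ acts on $T$ from the right, commuting with the left action of $G$, that is, $(gt)m=g(tm)$. Then any rule of the form "cell $t$ looks at the cells $ty$ for $y$ in a fixed finite set" is equivariant. Take four elements $a,b,c,e$ of $M$ and the rule
$$f(x)_t=1\iff x_{ta}=x_{tb}=x_{te}=1\ \text{ and }\ x_{tc}=0 . \tag{4}$$
Let us see what a visit $f^n(x)_t=1$ forces in the past. For every word $w$ of length $j\le n$ over $\{a,b,e\}$, the cell $tw$ is $1$ at time $n-j$. If moreover $j<n$, the cell $twc$ is $0$ at time $n-j-1$. So: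

- a single visit is self-contradictory if $wc=v$ in $M$ for some words $v,w$ over $\{a,b,e\}$ with $|v|=|w|+1\le n$;
- two visits to $t$, at times $n_1<n_2$, contradict each other if $wc=v$ with $n_2-|w|-1=n_1-|v|\ge0$, that is, $n_2-n_1=|w|+1-|v|$ and $|v|\le n_1$.

We want identities $wc=v$ for which $|w|+1-|v|$ takes many positive values and never the value $0$. Take $v=e$ and $w=a^kb^k$:
$$a^kb^kc=e\qquad(k\ge1). \tag{5}$$
Then $|w|+1-|v|=2k$, and no two visits to the same cell can be an even time apart. Also, the one cell $te$ is read by all the cells $ta^kb^k$, $k\ge1$, as their $c$-neighbour, as Section 3 suggests.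

**The same attempt in a group.** Let $T=G$, with $a,b,c,e\in G$ acting by right multiplication. The cases $k=1,2$ of (5) give $abc=a^2b^2c$. Cancelling $a$ on the left and $c$ on the right gives $b=ab^2$, so $ab=1$, and then $c=abc=e$. Now rule (4) asks for $x_{te}=1$ and $x_{te}=0$ at once, so $f$ is identically $0$. The cancellation on the *right* is what hurts: we want $a^kb^k\cdot c$ to be the same for all $k$ while the $a^kb^k$ are different.

**Definition (left cancellative).** A monoid $M$ is *left cancellative* if $zm=zm'$ implies $m=m'$.

**Example.** Let $M_0$ be generated by $a,c$ with the single relation $ac=c$. Using the rule $ac\to c$, which shortens words and whose left side cannot overlap itself, every element has a unique form $c^ia^j$. Left multiplication by $c$ sends $c^ia^j$ to $c^{i+1}a^j$. Left multiplication by $a$ fixes $c^ia^j$ for $i\ge1$ and sends $a^j$ to $a^{j+1}$. Both are injective, so $M_0$ is left cancellative. It is not right cancellative: $a^kc=c$ for all $k$, while the $a^k$ are distinct.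

If we keep left cancellation, (5) forces more relations. For $k\ge 1$,
$$a^k\cdot b^kc=e=a^{k+1}b^{k+1}c=a^k\cdot ab^{k+1}c,$$
so $ab^{k+1}c=b^kc$. Conversely these relations together with $abc=e$ give (5), as we check in Lemma 2. So there is only one natural monoid to try.

## 5. The monoid $M$ and its normal forms

Let $M$ be the monoid with generators $a,b,c,e$ and relations
$$abc=e,\qquad ab^{k+1}c=b^kc\quad(k\ge1).$$
Its identity is the empty word, written $1$; the letter $e$ is *not* the identity. Orient the relations as rewriting rules
$$abc\to e,\qquad ab^{k+1}c\to b^kc\quad(k\ge1).$$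
The left sides are the words $ab^kc$ with $k\ge1$. Every rule shortens a word by exactly $2$ letters. Call a word *normal* if it has no factor $ab^kc$ with $k\ge1$. A factor of a normal word is normal.

**Lemma 1.** Each element of $M$ is represented by exactly one normal word, its *normal form*.

*Proof.* *The purpose is to be able to decide equality in $M$ by looking at words.* Rewriting terminates, because words get shorter. Newman's lemma says that a terminating, locally confluent rewriting system is confluent, and then each class of words modulo the relations contains exactly one normal word. So we check local confluence: if a word can be rewritten at two places, the two results can be rewritten to a common word.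

A left side $ab^kc$ contains $a$ only as its first letter and $c$ only as its last letter. Let two occurrences of left sides in a word overlap. If they start at the same place, both end at the first $c$ after it, so they coincide. If not, the later one starts with a letter $a$ strictly inside the earlier one, after its first letter, which is impossible. So two distinct occurrences are disjoint, and performing both replacements, in either order, gives the same word. A single occurrence determines the rule and its result. Hence the system is locally confluent. $\square$

For example, $a\,abbc\to abc\to e$, so $a^2b^2c=e$; and $ac$, $ba$, $bc$ are normal.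

**Lemma 2.** For all $k\ge1$: $a^kb^kc=e$ in $M$.

*Proof.* *This gives the clash between two visits.* For $k=1$ it is a relation. For $k\ge2$, $a^kb^kc=a^{k-1}(ab^kc)=a^{k-1}b^{k-1}c$; repeat until $abc=e$. $\square$

**Lemma 3.** $M$ is left cancellative.

*Proof.* *This will let us embed $M$ in a set on which a group acts.* It is enough that left multiplication by each generator is injective, since a composition of injective maps is injective. Let $u$ be a normal word.

For $y\in\{b,c,e\}$, the word $yu$ is normal, because every left side starts with $a$ and $u$ is normal. So $u$ is recovered from the normal form $yu$ by deleting the first letter.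

For $a$, the only left side that can occur in $au$ is a prefix of $au$, so we have three cases.

- If $u=b^{k+1}cu_1$ with $k\ge1$, then $au=b^kcu_1$ in $M$. The word $b^kcu_1$ is a suffix of $u$, hence normal.
- If $u=bcu_1$, then $au=eu_1$ in $M$. The word $eu_1$ is normal, because $u_1$ is and no left side contains $e$.
- Otherwise $u$ does not start with any $b^kc$, $k\ge1$, and the word $au$ is itself normal.

The resulting normal forms start with $b$, with $e$, and with $a$ respectively, so the normal form $v$ of $au$ tells us the case. In the first case $u=bv$. In the second, $v=eu_1$ and $u=bcu_1$. In the third, $v=au$ and $u$ is $v$ without its first letter. So left multiplication by $a$ is injective. $\square$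

Finally, $M$ is generated by $a,b,c$, since $e=abc$.

## 6. A transitive action of $G$ on a set containing a copy of $M$

Let $G$ contain a non-abelian free subgroup. Then it contains a free group of rank $2$, and hence one of rank $3$ (an index-$2$ subgroup of a free group of rank $2$ is free of rank $3$). Let $F\le G$ be free with basis $g_a,g_b,g_c$.

We want a set $T$ with a left $G$-action and a right $M$-action that commute, such that $G$ is transitive and $m\mapsto t_0m$ is injective for a suitable $t_0$. Transitivity suggests making a right step $t_0y$ equal to a group translate $g_yt_0$, so we force exactly this. Let $\approx$ be the equivalence relation on $G\times M$ generated by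
$$(g\,g_y,\,m)\approx(g,\,ym)\qquad(g\in G,\ m\in M,\ y\in\{a,b,c\}). \tag{6}$$
Put $T=(G\times M)/{\approx}$, write $[g,m]$ for the class of $(g,m)$, and let $t_0=[1,1]$. Define
$$h[g,m]=[hg,m],\qquad [g,m]\,m'=[g,mm']\qquad(h\in G,\ m'\in M).$$
These are well defined because they preserve the generating pairs: $(hgg_y,m)\approx(hg,ym)$ and $(gg_y,mm')\approx(g,ymm')$. They are a left and a right action, and they commute.

**Example (one letter).** Do the same with $G=\mathbb Z$ generated by $g_y$ and with $M$ replaced by $\{1,y,y^2,\dots\}$. The relation is $(g_y^{i+1},y^j)\approx(g_y^i,y^{j+1})$, so the class of $(g_y^i,y^j)$ is determined by $i+j$. We get $T=\mathbb Z$ with the translation action, and right multiplication by $y$ is $i\mapsto i+1$.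

**Example (no left cancellation).** Replace $M$ by $\{1,y\}$ with $y^2=y$; here $y\cdot1=y\cdot y$. Then $(gg_y,1)\approx(g,y)=(g,y\cdot y)\approx(gg_y,y)$ for all $g$. So $[gg_y,1]=[g,y]=[gg_y,y]$ for all $g$, and all classes coincide: $T$ is one point. In general, if $ym=ym'$, then (6) gives $[gg_y,m]=[g,ym]=[g,ym']=[gg_y,m']$. So left cancellation by $a,b,c$ is necessary for $m\mapsto[g,m]$ to be injective for each $g$; Lemma 5 shows that for our $M$ this map is indeed injective.

**Lemma 4.** The action $G\curvearrowright T$ is transitive.

*Proof.* *Move letters of $m$ to the group side.* Let $m=y_1\cdots y_k$ with $y_i\in\{a,b,c\}$. Applying (6) $k$ times, $[g,m]=[g\,g_{y_1},y_2\cdots y_k]=\dots=[g\,g_{y_1}\cdots g_{y_k},1]=g\,g_{y_1}\cdots g_{y_k}\,t_0$. $\square$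

**Lemma 5.** For each $g\in G$, the map $m\mapsto[g,m]$ is injective. In particular $m\mapsto t_0m=[1,m]$ is injective.

*Proof.* *The purpose is to show that the identifications (6) never force two elements of $M$ above the same $g$ together. We follow a chain of identifications in a forest, where it must turn back.*

**Step 1: two graphs.** *We encode $\approx$ as connectedness.* Let $\Gamma$ be the graph with vertex set $G$ and edges $\{g,gg_y\}$ for $g\in G$, $y\in\{a,b,c\}$. Its components are the left cosets of $F$, and each is a copy of the Cayley graph of $F$ for the basis $g_a,g_b,g_c$, which is a tree. So $\Gamma$ is a forest. Moreover an edge determines $y$ and its orientation: $hg_y=hg_z$ implies $y=z$, and $hg_y=hg_z^{-1}$ would give $g_yg_z=1$, impossible in $F$. Let $\Lambda$ be the graph on $G\times M$ with an edge between $(gg_y,m)$ and $(g,ym)$ for all $g,m,y$. The classes of $\approx$ are the connected components of $\Lambda$, and the projection $(g,m)\mapsto g$ maps edges of $\Lambda$ to edges of $\Gamma$.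

**Step 2: uniqueness of lifts.** *We claim that a vertex $(h,m)$ of $\Lambda$ has at most one neighbour above each $\Gamma$-neighbour $h'$ of $h$.* If $h'=hg_y^{-1}$, then $h=h'g_y$ and the only neighbour above $h'$ is $(h',ym)$. If $h'=hg_y$, then the neighbours above $h'$ are the $(h',m')$ with $ym'=m$. There is at most one such $m'$, by Lemma 3.

**Step 3: shortest paths.** *We use the claim to exclude collisions.* Suppose $(g,m)\approx(g,m')$ with $m\ne m'$, and take a shortest path $v_0,\dots,v_l$ in $\Lambda$ between them; $l\ge1$. Its projection is a closed walk of positive length in a forest. In a tree, a walk that never backtracks is a geodesic, so a non-backtracking walk of positive length is not closed. Hence the projection backtracks: for some $0<i<l$, the vertices $v_{i-1}$ and $v_{i+1}$ lie above the same vertex of $\Gamma$. Both are neighbours of $v_i$, so by Step 2 $v_{i-1}=v_{i+1}$. Leaving out $v_i$ and $v_{i+1}$ gives a shorter path, a contradiction. $\square$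

## 7. The automaton, and why visits are never an even time apart

Let $A=\{0,1\}$ and define $f:A^T\to A^T$ by rule (4):
$$f(x)_t=1\iff x_{ta}=x_{tb}=x_{te}=1\ \text{ and }\ x_{tc}=0 .$$

**Lemma 6.** $f$ is a CA on $(G,T)$.

*Proof.* *We check continuity and equivariance.* Each $f(x)_t$ depends on at most four cells, so $f$ is continuous. For $y\in\{a,b,c,e\}$ we have $(gx)_{ty}=x_{g^{-1}(ty)}=x_{(g^{-1}t)y}$, since the two actions commute. Hence $f(gx)_t=f(x)_{g^{-1}t}=(gf(x))_t$. $\square$

**Lemma 7.** There are no $x\in A^T$, $t\in T$, $n_1\ge1$, $k\ge1$ with $f^{n_1}(x)_t=f^{n_1+2k}(x)_t=1$.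

*Proof.* *We look at one cell, $te$, at time $n_1-1$, and show that the two visits ask for opposite symbols there.* Suppose such $x,t,n_1,k$ exist.

The early visit: from $f^{n_1}(x)_t=1$ and $n_1\ge1$ we get $f^{n_1-1}(x)_{te}=1$.

The late visit: if $f^n(x)_s=1$ with $n\ge1$, then $f^{n-1}(x)_{sa}=f^{n-1}(x)_{sb}=1$. Starting from $f^{n_1+2k}(x)_t=1$, apply this $2k$ times, following the letters of $a^kb^k$. This gives $f^{n_1}(x)_{ta^kb^k}=1$. As $n_1\ge1$, the rule then gives $f^{n_1-1}(x)_{ta^kb^kc}=0$.

By Lemma 2, $ta^kb^kc=te$. The same cell at the same time is both $1$ and $0$, a contradiction. $\square$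

**Proof of Theorem A, part 1.** Among any three integers two differ by an even number. By Lemma 7, for every $x$ and $t$ there are at most two $n\ge1$ with $f^n(x)_t=1$. So $f^n(x)_t=0$ for all large $n$. As this holds for each $t$, $f^n(x)\to0^T$ for every $x$. $\square$

## 8. Arbitrarily late visits

The past of one visit at $t_0$ demands $1$ on the cells $t_0w$ with $w$ a word over $\{a,b,e\}$. We start from exactly the cells demanded at time $0$, and show that nothing goes wrong on the way.

For $l\ge0$ let $\Sigma^l\subset M$ be the set of elements represented by words of length $l$ over $\{a,b,e\}$. These words contain no $c$, so they are normal. Thus $m\in\Sigma^l$ if and only if the normal form of $m$ has length $l$ and contains no $c$.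

**By hand.** Let $x$ be the indicator function of $t_0\Sigma^1=\{t_0a,t_0b,t_0e\}$. As $c\notin\Sigma^1$, Lemma 5 gives $x_{t_0c}=0$, so $f(x)_{t_0}=1$. With $x$ the indicator of $t_0\Sigma^2$, the cells $t_0a,t_0b,t_0e$ are $1$ at time $1$, since their $c$-neighbours $t_0ac,t_0bc,t_0ec$ belong to normal words containing $c$; and $t_0c$ is $0$ at time $1$, because $ca\notin\Sigma^2$. So $f^2(x)_{t_0}=1$. For $\Sigma^3$ a relation appears for the first time: the cell $t_0ab$ reads $t_0abc=t_0e$ and wants $0$ there at time $0$. This is fine, since $e\in\Sigma^1$, not $\Sigma^3$. The general reason is that a rule shortens a word by $2$, so it never lands on the level where a $1$ is required.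

**Lemma 8.** Fix $n$ and let $x\in A^T$ be the indicator function of $t_0\Sigma^n$. For $0\le j\le n$ and $m\in M$,
$$f^j(x)_{t_0m}=1\iff m\in\Sigma^{n-j}. \tag{7}$$

*Proof.* *We describe the whole orbit on the cells $t_0M$, by induction on $j$.* For $j=0$: $x_{t_0m}=1$ iff $t_0m\in t_0\Sigma^n$, iff $m\in\Sigma^n$ by Lemma 5.

Assume (7) for some $j<n$ and all $m$, and put $l=n-j\ge1$. Applying (7) to $ma,mb,me,mc$ in the rule of $f$,
$$f^{j+1}(x)_{t_0m}=1\iff ma,\,mb,\,me\in\Sigma^l\ \text{ and }\ mc\notin\Sigma^l. \tag{8}$$
We must show that the right side holds iff $m\in\Sigma^{l-1}$. Let $u$ be the normal form of $m$.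

Suppose $m\in\Sigma^{l-1}$, so $u\in\{a,b,e\}^{l-1}$. Then $ma,mb,me\in\Sigma^l$. The word $uc$ has length $l$. If it is normal, the normal form of $mc$ contains $c$. If it is not normal, the normal form of $mc$ has length at most $l-2$, since each rule shortens by $2$. In both cases $mc\notin\Sigma^l$. So the right side of (8) holds.

Conversely, suppose the right side of (8) holds. The word $ue$ is normal, because $u$ is normal and left sides end in $c$. So $ue$ is the normal form of $me\in\Sigma^l$, whence $ue\in\{a,b,e\}^l$, $u\in\{a,b,e\}^{l-1}$, and $m\in\Sigma^{l-1}$. $\square$

The letter $e$ also does its work here: it makes a cell $t_0m$ with value $1$ reveal the normal form of $m$.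

**Proof of Theorem A, part 2.** Take $j=n$ and $m=1$ in (7). As $1\in\Sigma^0$, we get $f^n(x)_{t_0}=1$. So for every $n$ there is $x$ with $f^n(x)_{t_0}\ne0$, and the convergence $f^n(x)_{t_0}\to0$ is not uniform in $x$. Hence $f$ is neither uniformly asymptotically nilpotent nor nilpotent. By Lemmas 4 and 6 and part 1, the transitive action $G\curvearrowright T$ is not nilrigid. This proves Theorem A, and not every transitive group action is nilrigid. $\square$

## 9. One visit per cell, over every alphabet: Theorem B

**Theorem B.** Let $G$ contain a non-abelian free subgroup and let $T$ be as above. For every finite alphabet $A$ with $|A|\ge2$ there is a non-nilpotent CA $g$ on $A^T$ such that for all $x\in A^T$, $t\in T$ there is at most one $n\ge1$ with $g^n(x)_t\ne0$.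

*Proof.* **Step 1: $A=\{0,1\}$.** *Lemma 7 forbids even gaps, so we look only at even times.* Let $g=f^2$, a CA. Then $g^n(x)_t=f^{2n}(x)_t$. Two distinct times $2n\ge2$ differ by a positive even number, so by Lemma 7 at most one $n\ge1$ has $g^n(x)_t=1$. In particular $g^n(x)\to0^T$ for all $x$, so $g$ could be nilpotent only towards $0^T$. By Section 8, for each $n$ there is $x$ with $g^n(x)_{t_0}=f^{2n}(x)_{t_0}=1$. So $g$ is not nilpotent.

**Step 2: larger alphabets.** *We read every extra symbol as $0$.* Rename symbols so that $\{0,1\}\subset A$. Let $\pi:A\to\{0,1\}$ fix $0$ and $1$ and send every other symbol to $0$; apply $\pi$ cellwise to configurations. Put $g'(x)=g(\pi(x))\in\{0,1\}^T\subset A^T$. This is continuous, and it commutes with $G$ because $\pi$ and $g$ do. Since $\pi$ fixes configurations in $\{0,1\}^T$, induction gives $g'^n(x)=g^n(\pi(x))$ for $n\ge1$. So $g'$ has at most one visit to each cell for each $x$, and on $\{0,1\}^T$ it equals $g$, so it is not nilpotent. $\square$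

Both bounds are optimal. If $|A|=1$, then $A^T$ is a single point and there is nothing to find. And "at most one" cannot be replaced by "none": if no $x,t,n\ge1$ had $g^n(x)_t\ne0$, then $g(x)=0^T$ for all $x$, and $g$ would be nilpotent.

## 10. The automaton $f$ against hypotheses (i) and (ii)

By Theorem C, our $f$ must violate (i) or (ii). Let us see which.

First, $N(t)$ consists of exactly the four cells $ta,tb,tc,te$. Write $t=gt_0$, by Lemma 4. Then $tm=[g,m]$, and $m\mapsto tm$ is injective by Lemma 5. As $a,b,c,e$ are distinct normal words, the four cells are distinct. If $x$ is $1$ on $ta,tb,te$ and $0$ on $tc$, changing any one of the four symbols changes $f(x)_t$ from $1$ to $0$.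

**Hypothesis (i) fails.** From $ab^{k+1}c=b^kc$ we get $a^{k-1}b^k\cdot c=bc$ for each $k\ge1$. The words $a^{k-1}b^k$ are normal and distinct, so by Lemma 5 the cells $t_0a^{k-1}b^k$, $k\ge1$, are pairwise distinct. All of them read the single cell $t_0bc$, so $N^{-1}(t_0bc)$ is infinite. Yet every cell reads only four cells.

**Hypothesis (ii) holds.** If $f^n(x)_t=1$, then, going back along all words, $x_{tw}=1$ for every $w\in\{a,b,e\}^n$. These $3^n$ words are normal and distinct, so by injectivity of $m\mapsto tm$ the cells $tw$ are distinct, and the support of $x$ has at least $3^n$ elements. So if $x$ has finite support with fewer than $3^n$ elements, then $f^n(x)=0^T$.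

Hence, in Theorem C, hypothesis (i) cannot be omitted: $f$ is asymptotically nilpotent on a transitive action, satisfies (ii), and is not nilpotent. The superposition argument of Section 3 breaks for $f$ at the finite set $K_i$. Suppose $x_{t_0e}=1$ at time $0$ helps to produce a visit to $t_0$ at time $1$. Then each of the infinitely many distinct cells $t_0a^kb^k$, $k\ge1$, is $0$ at time $1$, because its $c$-neighbour is $t_0e$. A visit to $t_0$ at time $1+2k$ needs $t_0a^kb^k$ to be $1$ at time $1$, so all these later visits are blocked at once, whatever $x$ does on the other cells.
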